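# Sums of $p$-th powers of semi-norms that cannot be made near-linearly sparse

Throughout, $n\ge2$, $m\ge1$ and $0<\epsilon<1/2$. We write $[k]=\{1,\dots,k\}$ and $e_1,\dots,e_n$ for the standard basis of $\mathbb R^n$. Logarithms are natural, and $\lesssim$ hides a universal constant. For a set $S$ of coordinates, $x_S$ is the restriction of $x$ to $S$.

## Semi-norms, sparse approximations, uniform smoothness

**Definition (semi-norm).** A semi-norm on $\mathbb R^n$ is a function $N\ge0$ with $N(\lambda x)=|\lambda|N(x)$ and $N(x+y)\le N(x)+N(y)$. It may vanish at some $x\ne0$.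

For example, $|x_1+x_2|$ on $\mathbb R^2$ vanishes on a line. More generally, for a finite nonempty set $D$ of vectors, $x\mapsto\max_{\omega\in D}|\langle\omega,x\rangle|$ is a semi-norm. Almost all semi-norms below are of this kind.

**Definition (sparse approximation).** Let $N_1,\dots,N_m$ be semi-norms and $p\ge1$. Put
$$N(x)^p=N_1(x)^p+\cdots+N_m(x)^p,\qquad \tilde N(x)^p=w_1N_1(x)^p+\cdots+w_mN_m(x)^p,\quad w_i\ge0 .$$
The function $\tilde N^p$ is $s$-sparse if at most $s$ of the weights $w_i$ are nonzero. It is an $\epsilon$-approximation to $N^p$ if $|N(x)^p-\tilde N(x)^p|\le\epsilon N(x)^p$ for all $x\in\mathbb R^n$.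

For example, take $n=2$, $p=2$ and the four semi-norms $|x_1|,\ |x_2|,\ |x_1+x_2|,\ |x_1-x_2|$. Then $N(x)^2=3x_1^2+3x_2^2$, so the weights $(3,3,0,0)$ give a $2$-sparse approximation with no error at all. We may drop terms and reweight the survivors, but we may not invent new terms.

**Definition ($p$-uniform smoothness).** For $1\le p\le2$, a normed space $Z$ is $p$-uniformly smooth with constant $S$ if
$$\|x+y\|^p+\|x-y\|^p\le2\|x\|^p+2S^p\|y\|^p\qquad\text{for all }x,y\in Z .$$

Three examples show what this asks.

* For $p=1$ the triangle inequality gives the condition with $S=1$ in every normed space.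
* For $p=2$ a Hilbert space has $S=1$, by the parallelogram law.
* For $p>1$ the plane with the norm $\max(|x_1|,|x_2|)$ has no finite constant. Take $x=(1,1)$ and $y=(\delta,-\delta)$ with $0<\delta<1$. Both $x+y$ and $x-y$ have norm $1+\delta$, so the condition says $2(1+\delta)^p\le2+2S^p\delta^p$. Since $(1+\delta)^p\ge1+p\delta$, this forces $p\le S^p\delta^{p-1}$, which is false for small $\delta$. A norm with corners fails the condition.

**Definition (affine plane).** For a prime $q$, the affine plane is $\mathbb F_q^2$, with $q^2$ points. Its lines are the sets $\{(x,ax+\beta):x\in\mathbb F_q\}$ and the sets $\{(c,y):y\in\mathbb F_q\}$. There are $q^2+q$ lines, each has $q$ points, and two distinct lines share at most one point.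

For $q=3$ there are $9$ points and $12$ lines of $3$ points each.

**Definition (VC dimension).** Let $\mathcal F$ be a family of subsets of $[g]$. A set $Y\subseteq[g]$ is shattered if every subset of $Y$ is of the form $Y\cap F$ with $F\in\mathcal F$. The VC dimension of $\mathcal F$ is the largest size of a shattered set.

For example, let $g=2$, $\tau^1=1$, $\tau^2=-2$, and let $\mathcal F$ consist of the sets $\{k:u\tau^k<0\}$ for $u\in\mathbb R$. The sets that occur are $\emptyset$, $\{1\}$ (for $u<0$) and $\{2\}$ (for $u>0$). So $\{1\}$ is shattered, $[2]$ is not, and the dimension is $1$.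

We also use the following textbook facts.

* **Hoeffding.** If $X$ is a sum of $d$ independent uniform signs, then $P(|X|>a)\le2e^{-a^2/(2d)}$ for $a>0$.
* **Chernoff.** If $Y$ is binomial with mean $\mu$, then $P(Y\le\mu/2)\le e^{-\mu/8}$.
* **Paley–Zygmund.** If $Y\ge0$ has $0<\mathbb EY^2<\infty$ and $0\le\theta\le1$, then $P(Y\ge\theta\,\mathbb EY)\ge(1-\theta)^2(\mathbb EY)^2/\mathbb EY^2$.
* **Sauer.** A family of subsets of $[g]$ of VC dimension at most $D$, with $1\le D\le g$, has at most $\sum_{k\le D}\binom gk\le(eg/D)^D$ members.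
* **Bertrand.** For every real $x\ge1$ there is a prime in $(x,2x]$. (The integer form gives a prime $q$ with $\lfloor x\rfloor<q\le2\lfloor x\rfloor$, and then $q>x$ and $q\le2x$.)

## Near-linear sparsity without smoothness: the question

Three upper bounds frame the question.

(i) The smooth case is a theorem of Jambulapati, Lee, Liu and Sidford, in "Sparsifying sums of norms", arXiv:2305.09049 (2023). Let $1\le p\le2$, and let $N_i(x)=\|A_ix\|_{Z_i}$ with linear maps $A_i:\mathbb R^n\to Z_i$ into Banach spaces that are $p$-uniformly smooth, each with constant at most $S$. Then $N^p$ has a $d$-sparse $\epsilon$-approximation with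
$$d\lesssim(S/\epsilon)^2\,n\,(\log(n/\epsilon))^p(\log n)^{2+p/2}.$$

(ii) For $p=1$ and arbitrary semi-norms, there is an $s$-sparse $\epsilon$-approximation with $s\lesssim\epsilon^{-2}n\log(n/\epsilon)(\log n)^{2.5}$.

(iii) For $1\le p\le2$ and arbitrary semi-norms, $N^p$ has an $s$-sparse $\epsilon$-approximation with
$$s\lesssim\epsilon^{-2}\big(n^{2-1/p}\log(n/\epsilon)(\log n)^{1/2}+n(\log(n/\epsilon))^p(\log n)^{2+p/2}\big).$$

So smooth norms can be sparsified to about $n$ terms, and so can arbitrary semi-norms if $p=1$. For arbitrary semi-norms and $p>1$, the bound (iii) has a larger power of $n$. The paper cited in (i) poses as an open question whether the smoothness assumption can be dropped from its theorem. For $1<p\le2$ this can be formalized as follows.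

**Problem.** Let $1<p\le2$. Are there constants $C_p,c_p>0$, depending only on $p$, such that for every $n\ge2$, every $m$, all semi-norms $N_1,\dots,N_m$ on $\mathbb R^n$ and every $0<\epsilon<1/2$, the function $N^p$ has an $s$-sparse $\epsilon$-approximation with $s\le C_p\,\epsilon^{-2}\,n\,(\log(n/\epsilon))^{c_p}$?

The constants are fixed before $n,m,\epsilon$ and the semi-norms. We shall prove that the answer is **no for every $p\in(1,2]$**: already at constant $\epsilon$, about $n^{(p+1)/2}$ terms can be necessary. We then find the right dependence on $\epsilon$ for this construction, and a version in which all norms are smooth with a prescribed constant.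

## Coordinates, and one block of sign vectors

**Coordinates.** Let $N_i(x)=|x_i|$ for $i\in[n]$. Then $w_i=\tilde N(e_i)^p\ge(1-\epsilon)N(e_i)^p=1-\epsilon>0$ for every $i$, so $s=n$. Linear size is always necessary in the worst case. The question is whether we can force more.

For $p=2$ the semi-norms $|\langle a_i,x\rangle|$, or any Euclidean ones, cannot do this, since (i) applies with $S=1$. We need norms with corners, so we take maxima of linear forms.

**A toy block.** In $\{\pm1\}^8$ take six mutually orthogonal vectors (rows of a Hadamard matrix of order $8$) and index them as $\omega_A$ by the six $2$-subsets $A$ of $[4]$. Put $N_i(x)=\max_{A\ni i}|\langle\omega_A,x\rangle|$ for $i\in[4]$. Then $N_i(\omega_A)=8$ if $i\in A$, and $N_i(\omega_A)=0$ otherwise. The vector $\omega_A$ switches on exactly the semi-norms in $A$, so $N(\omega_A)^p=2\cdot8^p$ for every $A$. If at most one weight is nonzero, some $2$-set $A$ avoids it, and $\tilde N(\omega_A)=0$. So at least two terms are needed.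

**The same with nearly orthogonal words.** Suppose we have words $\omega_A\in\{\pm1\}^d$, indexed by the $t$-subsets $A$ of $[2t]$, with $|\langle\omega_A,\omega_{A'}\rangle|\le d/8$ for $A\ne A'$. Put $N_i(x)=\max_{A\ni i}|\langle\omega_A,x\rangle|$. Then $N_i(\omega_A)=d$ for $i\in A$, and $N_i(\omega_A)\le d/8$ for $i\notin A$, so
$$td^p\le N(\omega_A)^p\le\tfrac98td^p .$$
Suppose $\tilde N^p$ is an $\epsilon$-approximation whose set $T$ of nonzero weights has $|T|<t$. Let $W=\sum_iw_i$.

* Choose a $t$-set $A^+\supseteq T$. Then $Wd^p\le\tilde N(\omega_{A^+})^p\le\frac32\cdot\frac98td^p$, so $W\le\frac{27}{16}t$.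
* Choose a $t$-set $A^-$ disjoint from $T$, which exists because $|[2t]\setminus T|>t$. Then $\tilde N(\omega_{A^-})^p\le W(d/8)^p\le\frac{27}{128}td^p$. But $\tilde N(\omega_{A^-})^p\ge(1-\epsilon)td^p>\frac12td^p$, a contradiction.

So $t$ terms are necessary. The first test bounds the weight from above, and the second shows that this weight is in the wrong place.

**Where this stops.** The words are distinct elements of $\{\pm1\}^d$, and there are $\binom{2t}t=\prod_{k=1}^t\frac{t+k}k\ge2^t$ of them, so $t\le d$. One block on all $n$ coordinates forces at most $n$ terms by this argument. If we cut $[n]$ into disjoint blocks of size $d$, then $n/d$ blocks force at most $d$ terms each, which is again at most $n$. We are no better off than with the functions $|x_i|$.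

## Blocks along lines that meet in one point

The way out is to let the blocks overlap, but any two of them in at most one coordinate. Suppose the blocks have $k$ points each, and let $x$ equal a word $\omega_A$ on the block $S$ and $0$ elsewhere. Another block sees at most one nonzero coordinate of $x$, so each of its semi-norms is at most $1$ at $x$, while $t$ semi-norms of $S$ take the value $k$. With $L$ blocks, the foreign blocks contribute at most $2tL$ to $N(x)^p$, and $S$ contributes at least $tk^p$. So we can afford $L$ of order $k^p$ blocks. In an affine plane $k\approx\sqrt n$, and with $t$ of order $k$ the count is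
$$tL\approx k\cdot k^p=k^{p+1}\approx n^{(p+1)/2}.$$
For $p=1$ this is linear, as (ii) demands (up to logarithms). For $p>1$ it is not.

Two points need care.

1. **Not all lines.** Taking all $q^2+q$ lines is too many if $p<2$. Exactly $q^2$ of the other lines meet a given line $S$, and each of their $2t$ semi-norms equals exactly $1$ at $x$. They contribute $2tq^2$, against at most $tq^p(1+8^{-p})$ from $S$. The share of $S$ tends to $0$, and $x$ no longer tests the weights on $S$. This is why we stop at a small multiple of $q^p$ lines.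
2. **Misplaced weight.** The approximation may drop terms on $S$ and put large weights on the lines that cross $S$. The vectors $e_l$ prevent this: testing them bounds the total weight.

## Nearly orthogonal sign vectors

**Lemma 1 (code lemma).** Let $0<h<1$ and let $K\ge1$ be an integer with $K\le e^{h^2d/4}$. There are $K$ distinct vectors in $\{\pm1\}^d$ with $|\langle\omega,\omega'\rangle|\le hd$ for all $\omega\ne\omega'$ among them.

*Proof.* Choose $K$ independent uniform vectors. For a given pair, the inner product is a sum of $d$ independent uniform signs, so by Hoeffding it exceeds $hd$ in absolute value with probability at most $2e^{-h^2d/2}$. The expected number of violating pairs is at most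
$$\frac{K(K-1)}2\cdot2e^{-h^2d/2}=K(K-1)e^{-h^2d/2}<K^2e^{-h^2d/2}\le1 .$$
So some outcome has no violating pair. In it the vectors are distinct, because two equal ones would have inner product $d>hd$. $\square$

From now on the semi-norms are indexed by pairs $(S,i)$, with weights $w_{S,i}\ge0$. We write $T_S=\{i:w_{S,i}\ne0\}$ and $W_S=\sum_iw_{S,i}$.

## The lower bound $n^{(p+1)/2}$

**Theorem 1.** Let $1\le p\le2$ and $n\ge640000$. There are $m\in\mathbb N$ and semi-norms $N_1,\dots,N_m$ on $\mathbb R^n$ such that for every $0<\epsilon<1/2$, every $s$-sparse $\epsilon$-approximation to $N^p=\sum N_i^p$ has $s\ge2^{-19}n^{(p+1)/2}$.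

**Corollary (answer to the Problem).** For no $p\in(1,2]$ do the constants $C_p,c_p$ exist.

*Proof of the Corollary.* If they existed, $\epsilon=1/4$ would give $2^{-19}n^{(p+1)/2}\le16\,C_p\,n\,(\log4n)^{c_p}$ for all $n\ge640000$. Since $(p+1)/2>1$, this fails for large $n$. $\square$

*Proof of Theorem 1.*

**Step 1: the lines.** We choose about $q^p/64$ lines. As $\sqrt n/2\ge400$, Bertrand's postulate gives a prime $q\in(\sqrt n/2,\sqrt n]$, so $q\ge400$. Identify $q^2\le n$ of the coordinates with $\mathbb F_q^2$; the others are not used. Let $L=\lceil q^p/64\rceil$. Since $q^p\ge64$, we have $L\le q^p/64+1\le q^p/32\le q^2$. Let $\mathcal L$ be a set of $L$ distinct lines.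

**Step 2: the words and the semi-norms.** We put the block construction on every line. Let $t=\lfloor q/400\rfloor\ge1$. As $\log4<1.4$,
$$\binom{2t}t\le4^t\le e^{1.4q/400}\le e^{q/256}.$$
Lemma 1 with $h=1/8$, $d=q$ (so $h^2d/4=q/256$) gives distinct words $\omega_A\in\{\pm1\}^q$, indexed by the $t$-subsets $A$ of $[2t]$, with $|\langle\omega_A,\omega_{A'}\rangle|\le q/8$ for $A\ne A'$. Let $D_i=\{\omega_A:i\in A\}$, which is nonempty for every $i\in[2t]$. Fix a bijection of each line $S$ with $[q]$, and define
$$N_{S,i}(x)=\max_{\omega\in D_i}|\langle\omega,x_S\rangle|,\qquad S\in\mathcal L,\ i\in[2t].$$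
There are $m=2tL$ semi-norms. Let $x_{S,A}\in\mathbb R^n$ be the vector equal to $\omega_A$ on $S$ and $0$ elsewhere.

**Step 3: values at the test vectors.** We record what each semi-norm sees.

* (a) $N_{S,i}(x_{S,A})=q$ if $i\in A$, since then $\omega_A\in D_i$. If $i\notin A$, all words of $D_i$ differ from $\omega_A$, so $N_{S,i}(x_{S,A})\le q/8$.
* (b) $N_{S',i}(x_{S,A})\le1$ for $S'\ne S$, since $x_{S,A}$ has at most one nonzero coordinate on $S'$, and it is $\pm1$.
* (c) $N_{S,i}(e_l)=1$ if $l\in S$, and $0$ if $l\notin S$.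

By (a) and (b), with $8^{-p}\le1/8$ and $2tL\le\frac1{16}tq^p$,
$$tq^p\le N(x_{S,A})^p\le tq^p+t(q/8)^p+2tL\le\left(1+\tfrac18+\tfrac1{16}\right)tq^p=\tfrac{19}{16}\,tq^p. \tag{1}$$

Now let $\tilde N^p$ be an $\epsilon$-approximation with $\epsilon<1/2$, and suppose that it is $s$-sparse with $s<tL$. Then some line $S\in\mathcal L$ has $|T_S|<t$. Fix this $S$.

**Step 4: the total weight is small.** This stops the foreign lines from compensating. For a point $l$ let $\lambda_l$ be the number of lines of $\mathcal L$ through $l$. By (c), $N(e_l)^p=2t\lambda_l$, so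
$$\sum_{S'\ni l}W_{S'}=\tilde N(e_l)^p\le\tfrac32N(e_l)^p=3t\lambda_l .$$
Sum over all points $l$. Each line has $q$ points, so the left side becomes $q\sum_{S'}W_{S'}$ and the right side $3tqL$. Hence
$$\sum_{S'\in\mathcal L}W_{S'}\le3tL\le\tfrac3{32}tq^p.$$

**Step 5: the weight on $S$ is at most a constant times $t$.** We test a word that switches on every surviving index. Choose a $t$-set $A^+$ with $T_S\subseteq A^+\subseteq[2t]$. By (a) and (1),
$$W_Sq^p\le\tilde N(x_{S,A^+})^p\le\tfrac32\cdot\tfrac{19}{16}tq^p,\qquad\text{so}\qquad W_S\le\tfrac{57}{32}t.$$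

**Step 6: contradiction.** We test a word that switches on only missing indices. As $|[2t]\setminus T_S|>t$, choose a $t$-set $A^-\subseteq[2t]\setminus T_S$. Every index in $T_S$ is outside $A^-$, so by (a), (b) and Steps 4 and 5,
$$\tilde N(x_{S,A^-})^p\le W_S(q/8)^p+\sum_{S'\ne S}W_{S'}\le\tfrac{57}{256}tq^p+\tfrac{24}{256}tq^p=\tfrac{81}{256}tq^p<\tfrac12tq^p .$$
But (1) gives $\tilde N(x_{S,A^-})^p\ge(1-\epsilon)N(x_{S,A^-})^p>\frac12tq^p$, a contradiction.

**Step 7: the count.** So $s\ge tL$. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$, we have $t\ge q/800$. With $q\ge\sqrt n/2$ and $2^{p+1}\le8$,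
$$s\ge tL\ge\frac q{800}\cdot\frac{q^p}{64}=\frac{q^{p+1}}{51200}\ge\frac{n^{(p+1)/2}}{409600}\ge2^{-19}n^{(p+1)/2}. \tag{2}$$
$\square$

**Remark.** The exponents compare as $(p+1)/2\le2-1/p$, which is equivalent to $(p-1)(p-2)\le0$, with equality exactly at $p=1$ and $p=2$. For $1<p<2$ there is a gap between Theorem 1 and (iii), and the exact exponent is not determined here. The gap does not affect the Problem.

## Splits that expose every missing half

We now want a lower bound that also grows like $\epsilon^{-2}$. With $M$ semi-norms per line instead of $2t$, the goal is to have $M$ of order $q/\epsilon^2$ and to show that about $M/2$ of them must survive.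

The first idea is to keep one word for each half-size subset of $[M]$. This breaks at once: there are $\binom M{M/2}\ge2^{M/2}$ such subsets and at most $2^q$ words, so $M\le2q$. We can only afford $J=e^{cq}$ subsets. So we choose $J$ random splits of $[M]$ into two parts, given by sign vectors $\sigma^j$, and ask less of each. Let $U$ be a set of $M/2=br$ missing indices. A random sign sum over $U$ has standard deviation $\sqrt{br}$. With $e^{cq}$ trials and $r$ a small multiple of $q$, we can expect some split whose sum over $U$ is as low as $-r\sqrt b/2$, about $\sqrt r$ standard deviations. Relative to $br$ this is of order $1/\sqrt b$, and for $b$ of order $\epsilon^{-2}$ that is of order $\epsilon$, which is the precision we need.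

There is one more opponent: the weights outside $U$ are free and may try to cancel the imbalance for every such split. The lemma below says that they cannot. It uses the following fact.

**Lemma 3 (half-spaces).** Let $\tau^1,\dots,\tau^g\in\mathbb R^D$. The family of the sets $\{k\in[g]:\langle u,\tau^k\rangle<0\}$, $u\in\mathbb R^D$, has VC dimension at most $D$.

*Proof.* Let $Y\subseteq[g]$ have $D+1$ elements. There are reals $c_k$, $k\in Y$, not all zero, with $\sum_{k\in Y}c_k\tau^k=0$, and after a change of sign some $c_k$ is positive. If $Y$ were shattered, some $u$ would have $\langle u,\tau^k\rangle<0$ exactly for those $k\in Y$ with $c_k>0$. Then in $0=\sum_{k\in Y}c_k\langle u,\tau^k\rangle$ the terms with $c_k>0$ are negative and the others are at most $0$, so the sum is negative, a contradiction. $\square$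

**Lemma 2 (splits).** Let $b,r\ge1$ be integers, $M=2br$, and let $J$ be an integer with $J\ge16M(32/3)^r$. There are $\sigma^1,\dots,\sigma^J\in\{\pm1\}^M$ such that for every $U\subset[M]$ with $|U|=br$ and every $v\in\mathbb R^M$ with $v_i=-1$ on $U$, some $j$ satisfies $\langle v,\sigma^j\rangle\ge r\sqrt b/2$.

*Proof.* Take the $\sigma^j$ independent and uniform. Fix $U$, put $R=[M]\setminus U$, so $|R|=M/2=br$, and let
$$G_U=\Big\{j:\sum_{i\in U}\sigma_i^j\le-r\sqrt b/2\Big\}.$$

**Step 1: $G_U$ is large.** We show that $|G_U|\ge8M$ for all $U$ with good probability. Split $U$ into $r$ blocks of size $b$. If $X$ is a sum of $b$ independent uniform signs, then $\mathbb EX^2=b$ and $\mathbb EX^4=b+3b(b-1)\le3b^2$. Paley–Zygmund for $Y=X^2$ and $\theta=1/4$ gives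
$$P(X^2\ge b/4)\ge\frac9{16}\cdot\frac{b^2}{3b^2}=\frac3{16}.$$
By symmetry $P(X\le-\sqrt b/2)\ge\frac3{32}$. The $r$ block sums of $\sigma^j$ are independent, and if each is at most $-\sqrt b/2$ then $j\in G_U$. So $P(j\in G_U)\ge(3/32)^r$. Thus $|G_U|$ is binomial with mean $\mu\ge J(3/32)^r\ge16M$, and Chernoff gives
$$P(|G_U|<8M)\le P(|G_U|\le\mu/2)\le e^{-\mu/8}\le e^{-2M}.$$
There are at most $2^M$ sets $U$, so the probability that $|G_U|<8M$ for some $U$ is at most $2^Me^{-2M}<0.28$.

**Step 2: the free coordinates cannot cancel.** The set $G_U$ depends only on the $U$-coordinates of the $\sigma^j$. Condition on these coordinates and assume $|G_U|\ge8M$. Put $g=8M$ and let $\tau^1,\dots,\tau^g\in\{\pm1\}^R$ be the restrictions to $R$ of $\sigma^j$ for the first $g$ indices $j\in G_U$. They are independent and uniform. Let $B_U$ be the event that some $u\in\mathbb R^R$ has $\langle u,\tau^k\rangle<0$ for all $k\le g$.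

Let $\xi_1,\dots,\xi_g$ be independent uniform signs, independent of the rest. Replacing each $\tau^k$ by $\xi_k\tau^k$ does not change the joint law. So $P(B_U)$ is the expectation, over the $\tau^k$, of $2^{-g}$ times the number of $\xi\in\{\pm1\}^g$ for which some $u$ has $\xi_k\langle u,\tau^k\rangle<0$ for all $k$. For such $\xi$ and $u$ we have $\{k:\xi_k=1\}=\{k:\langle u,\tau^k\rangle<0\}$. So the number of such $\xi$ is at most the number of distinct sets $\{k:\langle u,\tau^k\rangle<0\}$, $u\in\mathbb R^R$. By Lemma 3 this family has VC dimension at most $M/2$, and by Sauer's lemma it has at most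
$$\sum_{k\le M/2}\binom{8M}k\le\left(\frac{e\cdot8M}{M/2}\right)^{M/2}=(16e)^{M/2}\le64^{M/2}=2^{3M}$$
members. So $P(B_U)\le2^{3M-8M}=2^{-5M}$ conditionally, and the union over at most $2^M$ sets $U$ costs at most $2^{-4M}\le1/16$.

**Step 3: conclusion.** The total failure probability is at most $0.28+1/16<1$, so there is an outcome in which, for every $U$, we have $|G_U|\ge8M$ and $B_U$ does not occur. Fix it, and let $U$ and $v$ be given. With $u=v_R$, the failure of $B_U$ gives some $j\in G_U$ with $\langle v_R,\sigma_R^j\rangle\ge0$. Then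
$$\langle v,\sigma^j\rangle=-\sum_{i\in U}\sigma^j_i+\langle v_R,\sigma^j_R\rangle\ge r\sqrt b/2 .\qquad\square$$

## The factor $\epsilon^{-2}$

**Theorem 2.** Let $1\le p\le2$, $n\ge1.6\cdot10^7$ and $e^{-\sqrt n/3200}\le\epsilon<1/2$. There are finitely many semi-norms on $\mathbb R^n$ such that every $s$-sparse $\epsilon$-approximation to $N^p$ has $s\ge2^{-28}\epsilon^{-2}n^{(p+1)/2}$.

In Theorem 1 the foreign lines were only bounded. Now we look for deviations of relative size $\epsilon$, so a bound by a constant fraction of $N^p$ is useless. The remedy is to make the contribution of the foreign lines exactly the same for two test vectors, $(j,+)$ and $(j,-)$, and to subtract. This needs exact values of the semi-norms, and an added $\ell_1$ term provides them.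

*Proof.*

**Step 1: large $\epsilon$.** If $1/20<\epsilon<1/2$, then $\epsilon^{-2}<400$, and (2) gives semi-norms with $s\ge n^{(p+1)/2}/409600\ge\epsilon^{-2}n^{(p+1)/2}/(1.6384\cdot10^8)\ge2^{-28}\epsilon^{-2}n^{(p+1)/2}$. From now on $\epsilon\le1/20$.

**Step 2: parameters.** Since $\sqrt n/2\ge2000$, there is a prime $q\in(\sqrt n/2,\sqrt n]$, and $q\ge2000$. From $\sqrt n\le2q$ we get $\epsilon\ge e^{-q/1600}$. Identify $q^2\le n$ coordinates with $\mathbb F_q^2$. Let $\mathcal L$ be a set of $L=\lceil q^p\rceil\le q^2$ distinct lines, and put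
$$b=\Big\lfloor\frac1{400\epsilon^2}\Big\rfloor\ge\frac1{800\epsilon^2},\quad r=\Big\lfloor\frac q{2000}\Big\rfloor\ge\frac q{4000},\quad M=2br,\quad J=\Big\lfloor\frac12e^{q/256}\Big\rfloor\ge\frac14e^{q/256}.$$
The three lower bounds use $\lfloor y\rfloor\ge y/2$ for $y\ge1$; note $400\epsilon^2\le1$.

**Step 3: Lemma 2 applies.** We check $J\ge16M(32/3)^r$. Since $\log(32/3)<2.4$, we have $(32/3)^r\le e^{2.4q/2000}\le e^{q/833}$, and $\frac1{256}-\frac1{833}>\frac1{400}$. Moreover,
$$128\,br\le128\cdot\frac1{400\epsilon^2}\cdot\frac q{2000}=\frac q{6250\,\epsilon^2}\le\frac q{800}\,\epsilon^{-2}\le e^{q/800}\cdot e^{q/800}=e^{q/400}.$$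
Hence $128\,br\,(32/3)^r\le e^{q/400}e^{q/833}\le e^{q/256}$, that is, $J\ge\frac14e^{q/256}\ge32br(32/3)^r=16M(32/3)^r$. Take $\sigma^1,\dots,\sigma^J$ from Lemma 2.

**Step 4: the semi-norms.** We build semi-norms with exactly known values. Since $2J\le e^{q/256}$, Lemma 1 with $h=1/8$, $d=q$ gives $2J$ distinct words $\omega_{j,+},\omega_{j,-}\in\{\pm1\}^q$, $j\le J$, with pairwise inner products at most $q/8$ in absolute value. Let
$$A_{j,+}=\{i\in[M]:\sigma^j_i=1\},\quad A_{j,-}=[M]\setminus A_{j,+},\quad D_i=\{\omega_{j,\pm}:i\in A_{j,\pm}\}.$$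
Each $D_i$ is nonempty, since for every $j$ it contains one of $\omega_{j,+},\omega_{j,-}$. Identify each line with $[q]$ as before, and for $S\in\mathcal L$, $i\in[M]$ set
$$N_{S,i}(x)=\max\Big\{\max_{\omega\in D_i}|\langle\omega,x_S\rangle|,\ \tfrac18\|x_S\|_1\Big\}.$$
Let $x_{S,(j,\pm)}$ equal $\omega_{j,\pm}$ on $S$ and $0$ elsewhere. For $x=x_{S,(j,\pm)}$ we have:

* $N_{S,i}(x)=q$ if $i\in A_{j,\pm}$, since the own word gives $q$ and nothing exceeds $\|x_S\|_1=q$.
* $N_{S,i}(x)=q/8$ if $i\notin A_{j,\pm}$, since the words give at most $q/8$ and the $\ell_1$ term gives exactly $q/8$.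
* For $S'\ne S$, $N_{S',i}(x)=1$ if $S'\cap S\ne\emptyset$, and $0$ otherwise, since in the first case $x_{S'}$ has exactly one nonzero coordinate, equal to $\pm1$.

**Step 5: subtracting two tests.** We turn the approximation property into a bound on $\langle v,\sigma^j\rangle$. Let $\tilde N^p$ be an $\epsilon$-approximation that is $s$-sparse with $s<Lbr$. Some $S\in\mathcal L$ has $|T_S|<br$. Let $v_i=w_{S,i}-1$ for $i\in[M]$. As $|[M]\setminus T_S|>br$, there is $U\subset[M]$ with $|U|=br$ and $v=-1$ on $U$. For $A=A_{j,\pm}$ and $x=x_{S,(j,\pm)}$, Step 4 gives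
$$\tilde N(x)^p-N(x)^p=q^p\Big[\sum_{i\in A}v_i+8^{-p}\sum_{i\notin A}v_i\Big]+c_S
=q^p\Big[8^{-p}\sum_{i\in[M]}v_i+(1-8^{-p})\sum_{i\in A}v_i\Big]+c_S, \tag{3}$$
where $c_S=\sum(W_{S'}-M)$, the sum over all $S'\ne S$ that meet $S$. This does not depend on $(j,\pm)$. Subtract (3) for $(j,-)$ from (3) for $(j,+)$. The sum over all $i$ and $c_S$ cancel, and $\sum_{A_{j,+}}v_i-\sum_{A_{j,-}}v_i=\langle v,\sigma^j\rangle$. So
$$q^p(1-8^{-p})\,|\langle v,\sigma^j\rangle|\le\epsilon\big(N(x_{S,(j,+)})^p+N(x_{S,(j,-)})^p\big).$$
To bound the right side: at most $L-1\le q^p$ other lines meet $S$, each contributing at most $M$ to either term, and $|A_{j,+}|+|A_{j,-}|=M$. So the bracket is at most $q^p(M+8^{-p}M)+2q^pM$, and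
$$q^p(1-8^{-p})\,|\langle v,\sigma^j\rangle|\le\epsilon\,q^pM\,(3+8^{-p}).$$
Since $8^{-p}\le\frac18$, we have $\frac{3+8^{-p}}{1-8^{-p}}\le\frac{25/8}{7/8}=\frac{25}7<4$. Hence $|\langle v,\sigma^j\rangle|<4\epsilon M=8\epsilon br$ for all $j\le J$.

**Step 6: contradiction and count.** Lemma 2 gives $j$ with $\langle v,\sigma^j\rangle\ge r\sqrt b/2$. Since $b\le1/(400\epsilon^2)$, we have $20\epsilon\sqrt b\le1$, so $r\sqrt b/2\ge10\epsilon br>8\epsilon br$. This contradicts Step 5. So
$$s\ge Lbr\ge q^p\cdot\frac1{800\epsilon^2}\cdot\frac q{4000}=\frac{q^{p+1}}{3.2\cdot10^6\,\epsilon^2}\ge\frac{n^{(p+1)/2}}{2.56\cdot10^7\,\epsilon^2}\ge2^{-28}\epsilon^{-2}n^{(p+1)/2}.\qquad\square$$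

**Consequence for $p=2$.** For $e^{-\sqrt n/3200}\le\epsilon<1/2$ and $n\ge1.6\cdot10^7$, the optimal worst-case sparsity lies between $2^{-28}\epsilon^{-2}n^{3/2}$ and the bound (iii), which is $\lesssim\epsilon^{-2}\big(n^{3/2}\log(n/\epsilon)(\log n)^{1/2}+n(\log(n/\epsilon))^2(\log n)^3\big)$. So the order $\epsilon^{-2}n^{3/2}$ is right up to logarithms.

## Rounding the corners: dependence on the smoothness constant

**Theorem 3.** Let $1<p\le2$. There is $c_p>0$ such that for all $n\ge2$ and $1\le S_0\le n^{(p-1)/(2p)}$ there are finite-dimensional normed spaces $Z_i$, each $p$-uniformly smooth with constant at most $S_0$, and linear maps $A_i:\mathbb R^n\to Z_i$ with the following property. With $N_i=\|A_i\cdot\|_{Z_i}$ and for every $\epsilon<1/2$, every $s$-sparse $\epsilon$-approximation to $N^p$ has $s\ge c_pS_0^p\,n$.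

For $p=2$ this shows that the factor $S^2n$ in (i) is optimal up to logarithms and the $\epsilon$-dependence, in the whole range $S\le n^{1/4}$. At $S\approx n^{1/4}$ one reaches the power $n^{3/2}$ of (iii).

The norms of Theorem 1 cannot be used as they stand: the third example of smoothness above shows that a maximum of linear forms may have no finite constant. But the argument of Theorem 1 has room for constant factors, so we may replace each norm on a block by a smoother one that agrees with it up to a constant factor. On a block of $d$ points this is possible with smoothness constant $(2d)^{1-1/p}$. So $S_0$ dictates the block size: $d\approx S_0^{p/(p-1)}/2$, which may be much smaller than $\sqrt n$, and we replace the plane by a strip $d$ points wide.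

We first prove the scalar inequality behind smoothness. For $a,b\in\mathbb R$ and $1\le p\le2$,
$$|a+b|^p+|a-b|^p\le2(a^2+b^2)^{p/2}\le2|a|^p+2|b|^p. \tag{4}$$
The first step is the concavity of $s\mapsto s^{p/2}$ applied to $|a+b|^2$ and $|a-b|^2$, whose mean is $a^2+b^2$. The second is the subadditivity of $s\mapsto s^{p/2}$. Thus $\mathbb R$ has smoothness constant $1$, and summing over coordinates,
$$\|v+y\|_p^p+\|v-y\|_p^p\le2\|v\|_p^p+2\|y\|_p^p\qquad(v,y\in\mathbb R^d). \tag{5}$$

**Lemma 4 (smoothed norms).** Let $1<p\le2$, $D\subset\{\pm1\}^d$ nonempty, $\kappa=d^{p-1}$, and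
$$F(u)=\max\Big\{\max_{\omega\in D}|\langle\omega,u\rangle|,\ \|u\|_p\Big\},\qquad \|x\|^p:=\inf_{u+v=x}\big(F(u)^p+\kappa\|v\|_p^p\big).$$
Then $\|\cdot\|$ is a norm on $\mathbb R^d$ that is $p$-uniformly smooth with constant at most $(2d)^{1-1/p}$, and $2^{1-p}F^p\le\|\cdot\|^p\le F^p$.

For $d=1$ and $D=\{1\}$ we have $F(u)=|u|$, $\kappa=1$, and by convexity the infimum is at $u=v=x/2$. So $\|x\|^p=2^{1-p}|x|^p$, and the lower comparison is attained.

*Proof.*

**Step 1: comparison.** We show that smoothing costs only a constant factor. Taking $v=0$ gives $\|x\|\le F(x)$. By Hölder, $|\langle\omega,v\rangle|\le\|v\|_1\le d^{1-1/p}\|v\|_p$ for $\omega\in D$, and also $\|v\|_p\le d^{1-1/p}\|v\|_p$. So $F(v)\le d^{1-1/p}\|v\|_p=\kappa^{1/p}\|v\|_p$. For $x=u+v$, using $\alpha+\beta\le2^{1-1/p}(\alpha^p+\beta^p)^{1/p}$ for $\alpha,\beta\ge0$,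
$$F(x)\le F(u)+\kappa^{1/p}\|v\|_p\le2^{1-1/p}\big(F(u)^p+\kappa\|v\|_p^p\big)^{1/p}.$$
Take the infimum to get $F(x)^p\le2^{p-1}\|x\|^p$.

**Step 2: it is a norm.** Homogeneity is clear, and positivity for $x\ne0$ follows from Step 1, as $F$ is a norm. If $x=u+v$ and $x'=u'+v'$, the triangle inequalities for $F$, for $\|\cdot\|_p$ and for the $\ell_p$ norm on $\mathbb R^2$ give
$$\big(F(u+u')^p+\kappa\|v+v'\|_p^p\big)^{1/p}\le\big(F(u)^p+\kappa\|v\|_p^p\big)^{1/p}+\big(F(u')^p+\kappa\|v'\|_p^p\big)^{1/p}.$$
Taking infima gives $\|x+x'\|\le\|x\|+\|x'\|$.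

**Step 3: smoothness.** We let the perturbation $y$ act only on the smooth part $v$. For $x=u+v$ write $x\pm y=u+(v\pm y)$. By (5),
$$\|x+y\|^p+\|x-y\|^p\le2F(u)^p+\kappa\big(\|v+y\|_p^p+\|v-y\|_p^p\big)\le2\big(F(u)^p+\kappa\|v\|_p^p\big)+2\kappa\|y\|_p^p .$$
The infimum over $u+v=x$ gives $\|x+y\|^p+\|x-y\|^p\le2\|x\|^p+2\kappa\|y\|_p^p$. It remains to bound $\|y\|_p$ by $\|y\|$. Since $F\ge\|\cdot\|_p$ and $\kappa\ge1$,
$$\|y\|^p\ge\inf_{u+v=y}\big(\|u\|_p^p+\|v\|_p^p\big)\ge2^{1-p}\|y\|_p^p .$$
So the smoothness condition holds with $S^p=2^{p-1}\kappa=(2d)^{p-1}$. $\square$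

*Proof of Theorem 3.* Let $d=\lfloor S_0^{p/(p-1)}/2\rfloor$ and
$$d_0=d_0(p)=\max\{1500,\ 16^{p/(p-1)},\ 1000^{1/(p-1)}\}.$$

**Step 1: small $S_0$.** If $d<d_0$, then the coordinates suffice. In this case $S_0^{p/(p-1)}<2(d+1)\le2d_0+2$, so $S_0^p\le(2d_0+2)^{p-1}$, which depends only on $p$. Take $N_i(x)=|x_i|$, $i\le n$, with $Z_i=\mathbb R$, whose constant is $1\le S_0$ by (4). As seen above, every $\epsilon$-approximation has $s=n$, and $n\ge(2d_0+2)^{-(p-1)}S_0^pn$.

From now on $d\ge d_0$. By hypothesis $S_0^{p/(p-1)}\le\sqrt n$, so $d\le\sqrt n/2$ and $2d^2\le n$. Also $2d\le S_0^{p/(p-1)}$, so norms from Lemma 4 on $\mathbb R^d$ have smoothness constant at most $(2d)^{1-1/p}\le S_0$.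

**Step 2: the design.** We need many $d$-point sets with small intersections, and few through each point. By Bertrand there is a prime $q\in(n/(2d),n/d]$. Then $q>n/(2d)\ge d$. Let $G\subset\mathbb F_q$ with $|G|=d$, and identify $G\times\mathbb F_q$ with $dq\le n$ of the coordinates. Let $\eta=10^{-3}$ and $a_0=\lceil\eta d^{p-1}\rceil$. Since $d\ge1000^{1/(p-1)}$, we have $\eta d^{p-1}\ge1$, so $1\le a_0\le2\eta d^{p-1}\le d\le q$. Choose a set $\Lambda\subset\mathbb F_q$ of $a_0$ slopes, and let $\mathcal L$ consist of the sets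
$$S_{a,\beta}=\{(x,ax+\beta):x\in G\},\qquad a\in\Lambda,\ \beta\in\mathbb F_q .$$
Each has $d$ points. Two of them with the same slope and different $\beta$ are disjoint. Two with different slopes share at most one point, because $ax+\beta=a'x+\beta'$ has one solution $x\in\mathbb F_q$. Since $d\ge2$, the sets are distinct, and there are $L=a_0q$ of them. Through each point of $G\times\mathbb F_q$ there is exactly one for each slope, so each point lies on exactly $a_0$ of them. Hence each $S$ meets at most $d(a_0-1)\le\eta d^p$ others.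

**Step 3: the semi-norms.** Let $t=\lfloor d/1500\rfloor\ge1$. As $\log4<1.4$, $\binom{2t}t\le4^t\le e^{1.4d/1500}\le e^{d/1024}$. Lemma 1 with $h=1/16$ (so $h^2d/4=d/1024$) gives distinct $\omega_A\in\{\pm1\}^d$, indexed by the $t$-subsets $A$ of $[2t]$, with pairwise inner products at most $d/16$ in absolute value. Let $D_i=\{\omega_A:i\in A\}$, let $F_i$ and $\|\cdot\|_i$ be the norms of Lemma 4 for $D=D_i$, and put
$$N_{S,i}(x)=\|x_S\|_i,\qquad S\in\mathcal L,\ i\in[2t],$$
where each $S$ is identified with $[d]$. So $Z_{S,i}=(\mathbb R^d,\|\cdot\|_i)$, and the linear map is $x\mapsto x_S$. As before, $x_{S,A}$ is $\omega_A$ on $S$ and $0$ elsewhere.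

**Step 4: values at the test vectors.** Since $d\ge16^{p/(p-1)}$, we have $\|\omega_A\|_p=d^{1/p}\le d/16$. So $F_i(\omega_A)=d$ if $i\in A$, and $F_i(\omega_A)\le d/16$ if $i\notin A$. Also $F_i(\pm e_l)=1$. By the comparison in Lemma 4, $2^{1-p}F_i^p\le\|\cdot\|_i^p\le F_i^p$. At most $\eta d^p$ foreign sets meet $S$, and each has $2t$ semi-norms, which are at most $1$ at $x_{S,A}$. Hence
$$\tfrac12td^p\le2^{1-p}td^p\le N(x_{S,A})^p\le td^p\left(1+\tfrac1{16}+2\eta\right)=1.0645\,td^p. \tag{6}$$

Suppose now that $\tilde N^p$ is an $s$-sparse $\epsilon$-approximation with $\epsilon<1/2$ and $s<tL$. Some $S\in\mathcal L$ has $|T_S|<t$. Fix it.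

**Step 5: the weight that crosses $S$ is small.** Let $l$ be a point. It lies on $a_0$ sets, so $N(e_l)^p\le2ta_0$, while each $N_{S',i}(e_l)^p\ge2^{1-p}$ for $S'\ni l$. So
$$2^{1-p}\sum_{S'\ni l}W_{S'}\le\tilde N(e_l)^p\le\tfrac32\cdot2ta_0,\qquad\text{and}\qquad\sum_{S'\ni l}W_{S'}\le6ta_0 .$$
Sum over the $d$ points $l\in S$. Each $S'\ne S$ that meets $S$ is counted once, so the sum of $W_{S'}$ over all these $S'$ is at most $6ta_0d\le12\eta td^p=0.012\,td^p$.

**Step 6: the weight on $S$ is at most a constant times $t$.** Choose a $t$-set $A^+\supseteq T_S$. By Step 4 and (6),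
$$\tfrac12W_Sd^p\le2^{1-p}W_Sd^p\le\tilde N(x_{S,A^+})^p\le\tfrac32\cdot1.0645\,td^p,\qquad\text{so}\qquad W_S\le3.1935\,t.$$

**Step 7: contradiction.** Choose a $t$-set $A^-\subseteq[2t]\setminus T_S$. Every surviving semi-norm on $S$ is at most $d/16$ at $x_{S,A^-}$, and the foreign ones are at most $1$ and vanish unless their set meets $S$. So
$$\tilde N(x_{S,A^-})^p\le W_S(d/16)^p+0.012\,td^p\le(0.1997+0.012)\,td^p<\tfrac14td^p .$$
But by (6), $\tilde N(x_{S,A^-})^p\ge(1-\epsilon)N(x_{S,A^-})^p>\frac12\cdot\frac12td^p=\frac14td^p$, a contradiction.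

**Step 8: the count.** So $s\ge tL$. With $t\ge d/3000$, $a_0\ge\eta d^{p-1}$ and $q\ge n/(2d)$,
$$s\ge ta_0q\ge\frac d{3000}\cdot10^{-3}d^{p-1}\cdot\frac n{2d}=\frac{n\,d^{p-1}}{6\cdot10^6}.$$
Since $S_0^{p/(p-1)}/2\ge1$, we have $d\ge S_0^{p/(p-1)}/4$, hence $d^{p-1}\ge4^{-(p-1)}S_0^p\ge S_0^p/4$, and
$$s\ge\frac{S_0^p\,n}{2.4\cdot10^7}.$$
The theorem holds with $c_p=\min\{(2d_0+2)^{-(p-1)},\ (2.4\cdot10^7)^{-1}\}$. $\square$
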